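\title{Distinct clusters with the same $F$-matrix}

\begin{abstract}
The $F$-matrix of a cluster in a cluster algebra with principal coefficients records the maximal degrees of the $F$-polynomials of its cluster variables. We disprove a conjecture, posed in a paper of Gyoda and Yurikusa, that a cluster is determined by its $F$-matrix. For every $m\ge 5$ we exhibit a connected quiver with $m+2$ vertices whose cluster algebra has $m-3$ distinct clusters with one and the same $F$-matrix. The smallest of these counterexamples has rank $7$, and the number of clusters sharing an $F$-matrix can grow exponentially in the rank. The proof follows the degrees along a chain of Kronecker mutations, where they obey a piecewise linear recursion with long constant stretches.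
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Cluster algebras with principal coefficients}
Let $Q$ be a finite quiver with vertices $1,\dots,n$, without loops or oriented $2$-cycles; such a quiver is the same thing as a skew-symmetric $n\times n$ integer matrix. The \emph{framed quiver} $\hat Q$ is obtained from $Q$ by adding, for each vertex $i$, a \emph{frozen} vertex $i'$ and an arrow $i\to i'$. The vertices $1,\dots,n$ are \emph{mutable}. Let $\mathcal F=\mathbb Q(x_1,\dots,x_n,y_1,\dots,y_n)$.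

A \emph{seed} consists of a quiver on the vertices $1,\dots,n,1',\dots,n'$, without loops or oriented $2$-cycles, and of elements $z_1,\dots,z_n\in\mathcal F$ attached to the mutable vertices; the frozen vertex $i'$ always carries $z_{i'}=y_i$. The \emph{initial seed} is $\hat Q$ with $z_v=x_v$. \emph{Mutation} of a seed at a mutable vertex $k$ changes the quiver in three steps: for every path $u\to k\to w$ add an arrow $u\to w$ (unless $u$ and $w$ are both frozen); reverse all arrows at $k$; cancel oriented $2$-cycles until none is left. It replaces $z_k$ by the element $z_k'$ defined by the \emph{exchange relation}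
\begin{equation}\label{eq:exchange}
z_kz_k'=\prod_{k\to w}z_w+\prod_{w\to k}z_w ,
\end{equation}
where the products run over the arrows at $k$ before mutation, and it keeps all other $z_v$. Mutating twice at the same vertex gives back the original seed. For a seed obtained from the initial seed by a sequence of mutations, the set $\{z_1,\dots,z_n\}$ is a \emph{cluster} and its elements are \emph{cluster variables}. The cluster algebra $\mathcal A(Q)$ \emph{with principal coefficients} is the ring generated by the cluster variables and the $y_i$, and $n$ is its \emph{rank}.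

We use two standard facts. First, \eqref{eq:exchange} can be solved for $z_k$, so every cluster together with $y_1,\dots,y_n$ generates $\mathcal F$; as $\mathcal F$ has transcendence degree $2n$, these $2n$ elements are algebraically independent, and a cluster has exactly $n$ elements. Second, every cluster variable $z$ is a Laurent polynomial in $x_1,\dots,x_n$ with coefficients in $\mathbb Z[y_1,\dots,y_n]$. One may therefore define the \emph{$F$-polynomial}
\[
F_z(y_1,\dots,y_n)=z|_{x_1=\dots=x_n=1}\in\mathbb Z[y_1,\dots,y_n]
\]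
and the \emph{$f$-vector} $f_z=(f_{z,1},\dots,f_{z,n})$, where $f_{z,i}$ is the maximal degree of $y_i$ in $F_z$. The \emph{$F$-matrix} $F_{\mathbf z}$ of a cluster $\mathbf z=\{z_1,\dots,z_n\}$ is the $n\times n$ matrix with columns $f_{z_1},\dots,f_{z_n}$. It is defined up to a permutation of the columns, and equality of $F$-matrices is meant up to such a permutation. The following conjecture was posed in \cite{GY}.

\begin{quote}
\textbf{Conjecture.} \emph{Let $Q$ be any quiver as above. If two clusters $\mathbf z,\mathbf z'$ of $\mathcal A(Q)$ satisfy $F_{\mathbf z}=F_{\mathbf z'}$, then $\mathbf z=\mathbf z'$.}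
\end{quote}

\subsection*{Why one would expect a positive answer}
An $f$-vector keeps only $n$ integers of a cluster variable, and it cannot determine the variable, since all initial variables $x_i$ have $f$-vector $0$. In small cases, however, the other columns of the $F$-matrix make up for the loss. In rank $1$ the two clusters $\{x_1\}$ and $\{(1+y_1)/x_1\}$ have $F$-matrices $(0)$ and $(1)$. For the quiver $1\to2$, alternating mutations produce the five variables
\[
x_2,\qquad \frac{1+x_2y_1}{x_1},\qquad \frac{x_1+y_2+x_2y_1y_2}{x_1x_2},\qquad \frac{x_1+y_2}{x_2},\qquad x_1 ,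
\]
and the clusters are the five cyclically consecutive pairs. The $f$-vectors are $(0,0)$, $(1,0)$, $(1,1)$, $(0,1)$, $(0,0)$, so the five $F$-matrices are different; the clusters containing exactly one initial variable are told apart by their second column. The Kronecker quiver $1\rightrightarrows 2$, which has infinitely many clusters, behaves in the same way (Example~\ref{ex:kronecker}). In these examples the degrees grow as one mutates away from the initial seed, and the $F$-matrix looks like a system of coordinates for the position of a cluster. This picture fails in higher rank.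

\subsection*{Results}
For $m\ge4$ let $T=\{1,\dots,m\}$, and let $Q_m$ be the quiver with the $n=m+2$ vertices $0,\infty,1,\dots,m$, with single arrows $0\to t\to\infty$ for all $t\in T$, and with $m-2$ arrows $\infty\to0$. The rows of $F$-matrices of $\mathcal A(Q_m)$ are indexed by $0,\infty,1,\dots,m$.

\begin{theorem}\label{thm:A}
For every $m\ge5$, the cluster algebra $\mathcal A(Q_m)$ has $m-3\ge2$ pairwise distinct clusters with the same $F$-matrix. Hence the conjecture is false, and for every $n\ge7$ it fails for a connected quiver with $n$ vertices. For $m=5$ (rank $7$), the two mutation sequences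
\begin{gather*}
1,2,3,4,5;\ 1,0,\infty;\ 2,1,0;\ 3,2,1;\ 4,3,2;\ 5,4,3;\ \mathbf{4},\mathbf{5};\ \infty,0,1,2,3,\\
1,2,3,4,5;\ 1,0,\infty;\ 2,1,0;\ 3,2,1;\ 4,3,2;\ 5,4,3;\ \mathbf{4},\mathbf{5},\mathbf{4};\ \infty,0,1,2,3,
\end{gather*}
applied from left to right to the initial seed, give distinct clusters with the same $F$-matrix, namely (rows $0,\infty,1,\dots,5$)
\[
\begin{pmatrix}3&3&2&2&2&2&2\\3&3&2&2&2&2&2\\2&2&3&1&1&1&1\\2&2&1&3&1&1&1\\2&2&1&1&3&1&1\\2&2&1&1&1&3&1\\2&2&1&1&1&1&3\end{pmatrix}.
\]
\end{theorem}

These clusters belong to an infinite family whose $F$-matrices are all given by one function. Put $[a]_+=\max(a,0)$ and, for integers $p,q$,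
\[
\varphi(p,q)=[p-1]_++[q-1]_+ .
\]
Since $[a]_+=a+[-a]_+$, we have
\begin{equation}\label{eq:excess}
\varphi(p,q)=p+q-2+[1-p]_++[1-q]_+ ;
\end{equation}
in particular $\varphi(p,q)=p+q-2$ depends only on $p+q$ as long as $p,q\ge1$.

\begin{theorem}\label{thm:B}
Let $m\ge4$.
\begin{enumerate}
\item[(1)] There are clusters $Z_j$ of $\mathcal A(Q_m)$, for all $j\in\mathbb Z$, each with $n=m+2$ elements $W_j,W_{j-1},V_{j,1},\dots,V_{j,m}$, whose $f$-vectors are given by the following table.
\[
\begin{array}{c|c|c|l}
\text{row}&W_j&W_{j-1}&V_{j,t}\\ \hline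
0&\varphi(m-j,\,j)&\varphi(m-j+1,\,j-1)&\varphi(m-j,\,j-1)\\
\infty&\varphi(m-j-1,\,j+1)&\varphi(m-j,\,j)&\varphi(m-j-1,\,j)\\
s\in T&\varphi(m-j-1,\,j)&\varphi(m-j,\,j-1)&\varphi(m-j,\,j)\ \text{ if } s=t,\\
&&&\varphi(m-j-1,\,j-1)\ \text{ if } s\ne t
\end{array}
\]
\item[(2)] For $j\ne j'$, we have $F_{Z_j}=F_{Z_{j'}}$ if and only if $2\le j\le m-2$ and $2\le j'\le m-2$.
\item[(3)] The $m-3$ clusters $Z_j$ with $2\le j\le m-2$ are pairwise distinct.
\item[(4)] The number of clusters sharing one $F$-matrix can grow exponentially in the rank: for $n=11r$ there is a quiver with $n$ vertices whose cluster algebra has $6^r$ distinct clusters with the same $F$-matrix.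
\end{enumerate}
\end{theorem}

The conjecture in ranks $3\le n\le 6$ is not settled here.

\subsection*{Outline of the proof}
Each row of the $F$-matrix evolves under mutation by a closed piecewise linear recursion, independently of the other rows (Section~\ref{sec:degrees}). In a seed whose quiver contains a double arrow, alternating mutations at its two ends produce an infinite chain of new variables $W_j$. Section~\ref{sec:chain} shows that along such a chain the degrees can stay constant for a number of steps that is governed by the degrees at the remaining vertices. Section~\ref{sec:filling} introduces a second move, which raises these degrees. In Section~\ref{sec:clusters} the two moves are combined so that all rows are constant at the same time, and Section~\ref{sec:compare} compares the resulting clusters and their $F$-matrices.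

\section{Degrees under mutation}\label{sec:degrees}

Fix an index $i$. For a seed of $\mathcal A(Q)$ and a mutable vertex $v$, let $f_v$ be the $i$-th entry of the $f$-vector of the cluster variable at $v$, and let $c_v$ be the number of arrows $v\to i'$ minus the number of arrows $i'\to v$. We call the pair of functions $(f,c)$ on the mutable vertices the \emph{$i$-data} of the seed. For the initial seed, $f=0$, $c_i=1$, and $c_v=0$ for $v\neq i$. From now on, sums over arrows run over arrows between mutable vertices, counted with multiplicity, and $a_{uw}$ is the number of arrows $u\to w$.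

\begin{lemma}\label{lem:rules}
Under mutation at $k$ the $i$-data change as follows.
\begin{enumerate}
\item[(f)] $f_k'=-f_k+\max\Big(\sum_{k\to w}f_w+[c_k]_+,\ \sum_{w\to k}f_w+[-c_k]_+\Big)$, and $f_w'=f_w$ for $w\ne k$.
\item[(c)] $c_k'=-c_k$. For $w\ne k$, we have $c_w'=c_w+a_{wk}c_k$ if $c_k>0$, and $c_w'=c_w+a_{kw}c_k$ if $c_k\le0$.
\end{enumerate}
\end{lemma}

In words, a positive $c_k$ is passed on to the in-neighbors of $k$, and a negative $c_k$ to the out-neighbors of $k$.

\begin{proof}
Since there are no oriented $2$-cycles, there are $[c_k]_+$ arrows $k\to i'$ and $[-c_k]_+$ arrows $i'\to k$. If $c_k>0$, the paths $w\to k\to i'$ create $a_{wk}c_k$ arrows $w\to i'$; if $c_k<0$, the paths $i'\to k\to w$ create $a_{kw}|c_k|$ arrows $i'\to w$. Cancelling $2$-cycles does not change $c_w$. This is (c).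

For (f), the difficulty is that leading terms might cancel when the two monomials of \eqref{eq:exchange} are added; positivity rules this out. Call a rational function \emph{subtraction-free} if it is a quotient of two nonzero polynomials with nonnegative coefficients. Sums, products and quotients of subtraction-free functions are subtraction-free, so by \eqref{eq:exchange} and induction every $F$-polynomial is a subtraction-free function of $y$, and
\[
F_kF_k'=\prod_{k\to w}F_w\cdot M_++\prod_{w\to k}F_w\cdot M_- ,
\]
where $M_+$ and $M_-$ are monomials in $y$ of degrees $[c_k]_+$ and $[-c_k]_+$ in $y_i$. For nonzero polynomials $P,P'$ put $\deg(P/P')=\deg_{y_i}P-\deg_{y_i}P'$. This is well defined and additive on products, and on a polynomial it is the maximal degree of $y_i$. For subtraction-free functions,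
\[
\deg\Big(\frac{P_1}{P_1'}+\frac{P_2}{P_2'}\Big)=\max\big(\deg P_1P_2',\deg P_2P_1'\big)-\deg P_1'P_2'=\max\Big(\deg\frac{P_1}{P_1'},\deg\frac{P_2}{P_2'}\Big),
\]
because no term cancels in $P_1P_2'+P_2P_1'$. Taking degrees in the relation for $F_kF_k'$ gives (f).
\end{proof}

The rules (f) and (c) involve only the mutable part of the quiver and the pair $(f,c)$. We may therefore forget the seed and call \emph{data} on a quiver any pair of integer-valued functions $(f,c)$ on its vertices, mutated by (f) and (c). Mutation at $k$ is an involution on quivers with data: for $c$ because (c) is quiver mutation with one frozen vertex attached, and for $f$ because mutation at $k$ reverses the arrows at $k$ and the sign of $c_k$, and so interchanges the two terms of the maximum in (f). When $c_k$ can have either sign, we use (f) in the form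
\begin{equation}\label{eq:frule}
f_k'=-f_k+[c_k]_++\max\Big(\sum_{k\to w}f_w,\ \sum_{w\to k}f_w-c_k\Big),
\end{equation}
which follows from $[-c_k]_+=[c_k]_+-c_k$.

\section{Plateaus along a Kronecker chain}\label{sec:chain}

Let $m\ge0$ and $T=\{1,\dots,m\}$. A \emph{standard quiver} is a quiver whose $m+2$ vertices carry the roles $L$ (low), $H$ (high), $Y_1,\dots,Y_m$, with two arrows $L\to H$, single arrows $H\to Y_t\to L$ for all $t\in T$, and no other arrows. For $m=0$ this is the Kronecker quiver. The following two moves act on standard quivers, and on the seeds and data that they carry.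
\begin{itemize}
\item Move $A$: mutate at $L$, obtaining $L'$. The old $H$ becomes the new $L$, and $L'$ becomes the new $H$.
\item Move $A^{-1}$: mutate at $H$, obtaining $H'$. Then $H'$ becomes the new $L$, and the old $L$ becomes the new $H$.
\end{itemize}
The roles $Y_t$ are kept. Both moves give standard quivers. For $A$, the paths $Y_t\to L\rightrightarrows H$ add two arrows $Y_t\to H$, one of which cancels against $H\to Y_t$; the result is $H\rightrightarrows L'\to Y_t\to H$. For $A^{-1}$, the paths $L\rightrightarrows H\to Y_t$ add two arrows $L\to Y_t$, one of which cancels against $Y_t\to L$; the result is $H'\rightrightarrows L\to Y_t\to H'$. Since mutation is an involution, $A$ and $A^{-1}$ are inverse to each other.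

\begin{example}\label{ex:plateau}
Neither move changes the number $h=\sum_tf_{Y_t}$. By Lemma~\ref{lem:rules}, the move $A^{-1}$ acts on the values at $L$ and $H$ by
\begin{gather*}
f_L^{\mathrm{new}}=-f_H+\max\big(h+[c_H]_+,\ 2f_L+[-c_H]_+\big),\qquad f_H^{\mathrm{new}}=f_L,\\
c_L^{\mathrm{new}}=-c_H,\qquad c_H^{\mathrm{new}}=c_L+2[c_H]_+ .
\end{gather*}
Start from $(f_L,f_H,c_L,c_H)=(4,5,-4,3)$ and apply $A^{-1}$ seven times, once with $h=0$ and once with $h=5$. We label the successive states by $p=5,4,\dots,-2$.
\[
\begin{array}{l|rrrrrrrr}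
p&5&4&3&2&1&0&-1&-2\\ \hline
c_L&-4&-3&-2&-1&0&1&0&-1\\
c_H&3&2&1&0&-1&0&1&2\\
f_L\ \ (h=0)&4&3&2&1&0&0&0&1\\
f_L\ \ (h=5)&4&3&3&3&3&4&5&6
\end{array}
\]
For $h=5$ the seven new values are $-5+\max(8,8)$, $-4+\max(7,6)$, $-3+\max(6,6)$, $-3+\max(5,6)$, $-3+\max(5,7)$, $-3+\max(5,8)$, $-4+\max(6,10)$. If the second term of the maximum is the larger one and $c_H\ge0$, then $f_L^{\mathrm{new}}=2f_L-f_H$, and the sequence continues linearly. Two events raise the slope by one: the step at which $c_H=-1$ (from $p=1$ to $p=0$), and the single step at which the first term wins. For $h=0$ the first term wins late (from $p=-1$ to $p=-2$), and the flat stretch between the two events lies at height $0$. For $h=5$ it wins early (from $p=4$ to $p=3$), the descent stops at height $3$, and the value $3$ is taken four times. A large $h$ thus produces a long plateau at a positive height.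
\end{example}

The table suggests closed formulas: $c_L=1-|p|$, $c_H=|p-1|-1$ and $f_L=\varphi(p,h-p)$, the two corners of $\varphi$ being the two events. To mutate later at the vertices $Y_t$ we also have to know $f$ and $c$ there. In our construction $f_{Y_t}$ will only take the values $0$ and $1$, so it is recorded by a subset $\Delta\subseteq T$, with $h=|\Delta|$. We write $\mathbf 1_{P}\in\{0,1\}$ for the truth value of a statement $P$.

\begin{definition}\label{def:data}
For $\Delta\subseteq T$ and integers $p,q$ with $p+q=|\Delta|$, let $\mathcal D_\Delta(p,q)$ be the following data on a standard quiver: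
\begin{align*}
f_L&=\varphi(p,q)=[p-1]_++[q-1]_+, & c_L&=1-|p|,\\
f_H&=\varphi(p+1,q-1)=[p]_++[q-2]_+, & c_H&=|p-1|-1=|p|-2\cdot\mathbf 1_{p\ge1},\\
f_{Y_t}&=\mathbf 1_{t\in\Delta}, & c_{Y_t}&=\mathbf 1_{p\ge1}-\mathbf 1_{t\in\Delta}.
\end{align*}
\end{definition}

The computations below rest on the following identities for an integer $x$:
\begin{gather}
[x+1]_++[x-1]_+=2[x]_++\mathbf 1_{x=0}=\max\big(2[x]_+,\,x+1\big),\label{eq:id1}\\
[x]_+=[x-1]_++\mathbf 1_{x\ge1},\qquad x+|x|=2[x]_+ .\label{eq:id2}
\end{gather}
In \eqref{eq:id1} all three expressions equal $2x$ for $x\ge1$, equal $1$ for $x=0$, and equal $0$ for $x\le-1$. Note also that $c_L=1-|p|$ is positive only for $p=0$, so that $[c_L]_+=\mathbf 1_{p=0}$.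

\begin{lemma}\label{lem:A}
The move $A$ maps $\mathcal D_\Delta(p,q)$ to $\mathcal D_\Delta(p+1,q-1)$, and $A^{-1}$ maps $\mathcal D_\Delta(p,q)$ to $\mathcal D_\Delta(p-1,q+1)$.
\end{lemma}

\begin{proof}
The second claim follows from the first, applied to $\mathcal D_\Delta(p-1,q+1)$, because $A^{-1}$ undoes $A$. For the first claim, the new low vertex is the old $H$, and $f_H=\varphi(p+1,q-1)$ is the required value. At $L$ there are two arrows to $H$ and one arrow from each $Y_t$, with $\sum_t f_{Y_t}=p+q$. By \eqref{eq:id2}, $p+q-c_L=2[p]_++q-1$, so \eqref{eq:frule} gives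
\begin{align*}
f_{L'}&=-[p-1]_+-[q-1]_++\mathbf 1_{p=0}+2[p]_++\max\big(2[q-2]_+,\,q-1\big)\\
&=[p+1]_++[q-3]_+=\varphi(p+2,q-2),
\end{align*}
where \eqref{eq:id1} was used with $x=p$ and with $x=q-2$. This is the required value at the new high vertex.

The required values of $c$ are $1-|p+1|$ at the old $H$, $|p|-1$ at $L'$, and $\mathbf 1_{p\ge0}-\mathbf 1_{t\in\Delta}$ at $Y_t$. At $L'$ we have $c=-c_L=|p|-1$. If $p=0$, then $c_L=1$ is passed on to the $Y_t$, where $c$ becomes $1-\mathbf 1_{t\in\Delta}$, and $c_H=0=1-|p+1|$ is unchanged. If $p\ne0$, then $c_L\le0$, the values at the $Y_t$ are unchanged and $\mathbf 1_{p\ge1}=\mathbf 1_{p\ge0}$, while $c_H$ becomes $|p-1|-1+2(1-|p|)=1-|p+1|$, because $|p-1|+|p+1|=2|p|$.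
\end{proof}

By \eqref{eq:excess}, along the chain through $\mathcal D_\Delta(p,q)$ the value $f_L$ equals $h-2$ exactly for $1\le q\le h-1$. For $h\ge 2$ this is a plateau of $h-1$ terms.

\begin{example}\label{ex:kronecker}
Let $Q$ be the Kronecker quiver $L\rightrightarrows H$, so $m=0$. The $L$-data of the initial seed are $\mathcal D_\emptyset(0,0)$, and its $H$-data are $\mathcal D_\emptyset(-1,1)$. In rank $2$ every seed is reached by alternating mutations, that is, by a move $A^{-j}$ with $j\in\mathbb Z$. By Lemma~\ref{lem:A} the low variable after $A^{-j}$ has $f$-vector $\big([\,|j|-1]_+,[\,|j+1|-1]_+\big)$. For $j=\dots,-3,-2,-1,0,1,2,\dots$ these vectors are $\dots,(2,1),(1,0),(0,0),(0,0),(0,1),(1,2),\dots$, and the clusters are the consecutive pairs. All $F$-matrices are different, so the conjecture holds for this quiver.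
\end{example}

\section{Raising the degrees at the vertices $Y_t$}\label{sec:filling}

Near the initial seed all degrees are small, so $h$ is small in every row and the plateaus are short. The moves $A^{\pm1}$ do not change $h$; to change it we must mutate at some $Y_t$. This mutation destroys the double arrow, but two further mutations restore a standard quiver, with the roles rotated.
\begin{itemize}
\item Move $B_t$: mutate at $Y_t$, obtaining $K$; then at $L$, obtaining $L'$; then at $H$, obtaining $H'$. The new roles are $L:=K$, $H:=L'$, $Y_t:=H'$, and the roles $Y_s$ with $s\ne t$ are kept.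
\end{itemize}
The quivers along the way are shown in Figure~\ref{fig:B}; here and below $s$ ranges over $T\setminus\{t\}$. In step 1 the path $H\to Y_t\to L$ cancels one arrow $L\to H$, which leaves $L\to H$, $L\to K\to H$ and $H\to Y_s\to L$. In step 2 the path $Y_s\to L\to H$ cancels $H\to Y_s$ and the path $Y_s\to L\to K$ adds $Y_s\to K$, which gives $K\to H\to L'$, $K\to L'$ and $L'\to Y_s\to K$. In step 3 the path $K\to H\to L'$ adds a second arrow $K\to L'$, which gives $K\rightrightarrows L'$, $L'\to H'\to K$ and $L'\to Y_s\to K$. This quiver is standard for the new roles.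

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,inner sep=2pt]
\begin{scope}
\node (L) at (0,0) {$L$}; \node (H) at (2.4,0) {$H$}; \node (K) at (1.2,2.1) {$Y_t$}; \node (S) at (1.2,0.85) {$Y_s$};
\draw[->] (L) to[bend left=7] (H); \draw[->] (L) to[bend right=7] (H);
\draw[->] (H) -- (K); \draw[->] (K) -- (L); \draw[->] (H) -- (S); \draw[->] (S) -- (L);
\end{scope}
\begin{scope}[xshift=3.3cm]
\node (L) at (0,0) {$L$}; \node (H) at (2.4,0) {$H$}; \node (K) at (1.2,2.1) {$K$}; \node (S) at (1.2,0.85) {$Y_s$};
\draw[->] (L) -- (H); \draw[->] (L) -- (K); \draw[->] (K) -- (H); \draw[->] (H) -- (S); \draw[->] (S) -- (L);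
\end{scope}
\begin{scope}[xshift=6.6cm]
\node (L) at (0,0) {$L'$}; \node (H) at (2.4,0) {$H$}; \node (K) at (1.2,2.1) {$K$}; \node (S) at (1.2,0.85) {$Y_s$};
\draw[->] (H) -- (L); \draw[->] (K) -- (L); \draw[->] (K) -- (H); \draw[->] (L) -- (S); \draw[->] (S) -- (K);
\end{scope}
\begin{scope}[xshift=9.9cm]
\node (L) at (0,0) {$L'$}; \node (H) at (2.4,0) {$H'$}; \node (K) at (1.2,2.1) {$K$}; \node (S) at (1.2,0.85) {$Y_s$};
\draw[->] (K) to[bend left=7] (L); \draw[->] (K) to[bend right=7] (L);
\draw[->] (L) -- (H); \draw[->] (H) -- (K); \draw[->] (L) -- (S); \draw[->] (S) -- (K);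
\end{scope}
\end{tikzpicture}
\caption{The move $B_t$. From left to right: a standard quiver, and the quivers obtained from it by mutating successively at $Y_t$, at $L$ and at $H$. The vertex $Y_s$ stands for each of the vertices $Y_s$ with $s\ne t$. The last quiver is standard again, with the double arrow $K\rightrightarrows L'$.}
\label{fig:B}
\end{figure}

\begin{example}
Apply $B_1$ to $\mathcal D_\emptyset(0,0)$, where all $f$ vanish, $c_L=1$, and all other $c$ vanish. Step 1 gives $f_K=c_K=0$. In step 2, $f_{L'}=\max(0+0+1,0)=1$, $c_{L'}=-1$, and $c_{Y_s}$ becomes $1$. In step 3, $c_H=0$ and $f_{H'}=\max(f_{L'},f_K)=1$. In the new roles, $(f_L,c_L)=(0,0)$, $(f_H,c_H)=(1,-1)$, $(f_{Y_1},c_{Y_1})=(1,0)$ and $(f_{Y_s},c_{Y_s})=(0,1)$. These are the data $\mathcal D_{\{1\}}(1,0)$, and $h$ has grown from $0$ to $1$.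
\end{example}

\begin{lemma}\label{lem:B}
Consider the data $\mathcal D_\Delta(p,q)$ and let $t\in T$.
\begin{enumerate}
\item[(i)] If $t\notin\Delta$, then $B_t$ maps $\mathcal D_\Delta(p,q)$ to $\mathcal D_{\Delta\cup\{t\}}(p+1,q)$. If $t\in\Delta$, then $B_t$ maps $\mathcal D_\Delta(p,q)$ to $\mathcal D_{\Delta\setminus\{t\}}(p,q-1)$.
\item[(ii)] Mutation at $Y_t$ gives the value $f=\varphi(p+1,q)$ if $t\notin\Delta$, and $f=\varphi(p,q-1)$ if $t\in\Delta$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (ii) is the computation of $f_K$ in step 1 below. Put $\sigma=\mathbf 1_{p\ge1}$ and $\tau=\mathbf 1_{p\le-1}$. By \eqref{eq:id2}, $[p-1]_++\sigma=[p]_+$ and $[q-2]_+\le[q-1]_+\le[q-2]_++1$. The values $f_{Y_s}$ never change, and $c_{Y_s}$ can change only in step 2, since $Y_s$ is adjacent neither to $Y_t$ in step 1 nor to $H$ in step 3.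

\medskip
\noindent\emph{Case $t\notin\Delta$.} The data $\mathcal D_{\Delta\cup\{t\}}(p+1,q)$ require
\[
\begin{array}{c|cccc}
&K&L'&H'&Y_s\\ \hline
f&[p]_++[q-1]_+&[p+1]_++[q-2]_+&1&\mathbf 1_{s\in\Delta}\\
c&1-|p+1|&|p|-1&\mathbf 1_{p\ge0}-1&\mathbf 1_{p\ge0}-\mathbf 1_{s\in\Delta}
\end{array}
\]

\emph{Step 1} (at $Y_t$, with $H\to Y_t\to L$, $f_{Y_t}=0$, $c_{Y_t}=\sigma\ge0$). We get
\[
f_K=\max(f_L+\sigma,f_H)=[p]_++\max\big([q-1]_+,[q-2]_+\big)=[p]_++[q-1]_+ .
\]
Moreover $c_K=-\sigma$, and $c_H$ becomes $|p|-2\sigma+\sigma=|p|-\sigma$.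

\emph{Step 2} (at $L$, with out-neighbors $H,K$, in-neighbors $Y_s$, $\sum_sf_{Y_s}=p+q$, $c_L=1-|p|$). Here $f_H+f_K=2[p]_++[q-2]_++[q-1]_+$ is at least $p+q-c_L=2[p]_++q-1$. So \eqref{eq:frule} and \eqref{eq:id1} give
\[
f_{L'}=-[p-1]_++\mathbf 1_{p=0}+2[p]_++[q-2]_+=[p+1]_++[q-2]_+ .
\]
Moreover $c_{L'}=|p|-1$. If $p=0$, each $c_{Y_s}$ increases by $1$, and $c_H=c_K=0$. If $p\ne0$, the $c_{Y_s}$ are unchanged and $1-|p|$ is added to $c_H$ and $c_K$, so that $c_H=1-\sigma$ and $c_K=1-\sigma-|p|$. In both cases $c_{Y_s}=\mathbf 1_{p\ge0}-\mathbf 1_{s\in\Delta}$, $c_H=\tau$ and $c_K=\tau-|p|$.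

\emph{Step 3} (at $H$, with $K\to H\to L'$, $c_H=\tau\ge0$). Since $[p+1]_++\tau=[p]_++1$, we have $f_{L'}+\tau=f_H+1$, and $f_K=[p]_++[q-1]_+\le f_H+1$. Hence $f_{H'}=-f_H+\max(f_{L'}+\tau,f_K)=1$. Moreover $c_{H'}=-\tau=\mathbf 1_{p\ge0}-1$, the value $c_{L'}=|p|-1$ is unchanged, and $c_K$ becomes $2\tau-|p|$. This equals $1-|p+1|$: both are $-p$ for $p\ge0$ and $2+p$ for $p\le-1$. All entries of the table are confirmed.

\medskip
\noindent\emph{Case $t\in\Delta$.} The data $\mathcal D_{\Delta\setminus\{t\}}(p,q-1)$ require
\[
\begin{array}{c|cccc}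
&K&L'&H'&Y_s\\ \hline
f&[p-1]_++[q-2]_+&[p]_++[q-3]_+&0&\mathbf 1_{s\in\Delta}\\
c&1-|p|&|p|-2\sigma&\sigma&\sigma-\mathbf 1_{s\in\Delta}
\end{array}
\]

\emph{Step 1} ($f_{Y_t}=1$, $c_{Y_t}=\sigma-1\le0$). Since $f_H+1-\sigma=[p-1]_++[q-2]_++1\ge f_L$, we get
\[
f_K=-1+\max(f_L,\,f_H+1-\sigma)=[p-1]_++[q-2]_+ .
\]
Moreover $c_K=1-\sigma$, and $c_L$ becomes $1-|p|+\sigma-1=\sigma-|p|\le0$.

\emph{Step 2} ($\sum_sf_{Y_s}=p+q-1$, $c_L=\sigma-|p|\le0$). The two terms in (f) are
\[
f_H+f_K=[p]_++[p-1]_++2[q-2]_+,\qquad p+q-1+|p|-\sigma=[p]_++[p-1]_++q-1 .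
\]
By \eqref{eq:id1} with $x=q-2$, their maximum is $[p]_++[p-1]_++[q-1]_++[q-3]_+$, and subtracting $f_L$ gives $f_{L'}=[p]_++[q-3]_+$. Moreover $c_{L'}=|p|-\sigma$, the $c_{Y_s}$ are unchanged, $c_H$ becomes $|p|-2\sigma+\sigma-|p|=-\sigma$, and $c_K$ becomes $1-\sigma+\sigma-|p|=1-|p|$.

\emph{Step 3} ($c_H=-\sigma\le0$). We have $f_K+\sigma=[p]_++[q-2]_+=f_H$ and $f_{L'}\le f_H$. Hence $f_{H'}=-f_H+\max(f_{L'},f_K+\sigma)=0$. Moreover $c_{H'}=\sigma$, the value $c_K$ is unchanged, and $c_{L'}$ becomes $|p|-2\sigma$. All entries of the table are confirmed.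
\end{proof}

\section{The clusters $Z_j$}\label{sec:clusters}

We need a standard seed whose $i$-data are of the form $\mathcal D_\Delta(p,q)$ for \emph{every} $i$. An initial seed with a standard quiver does not qualify when $m\ge2$: for $i=Y_s$ all $f$ vanish, which forces $\Delta=\emptyset$ and makes $c_{Y_t}$ independent of $t$, whereas $c_{Y_t}=\mathbf 1_{t=s}$. The remedy is to begin one mutation earlier at each $Y_t$, and this is how $Q_m$ arises.

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
\emph{Start.} Mutate the initial seed of $\mathcal A(Q_m)$ at $1,\dots,m$. These vertices are pairwise non-adjacent. The paths $0\to t\to\infty$ add $m$ arrows $0\to\infty$, of which $m-2$ cancel, so the result is $0\rightrightarrows\infty$, $\infty\to t\to0$. It is standard with $L=0$, $H=\infty$, $Y_t=t$. A mutation at $t\neq i$ takes place at a vertex with $c_t=0$ whose neighbors have $f=0$, so it changes neither $f$ nor $c$. The data are therefore as follows.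
\begin{itemize}
\item For $i=0$: $f=0$, $c_L=1$, and all other $c$ vanish. These are the data $\mathcal D_\emptyset(0,0)$.
\item For $i=\infty$: $f=0$, $c_H=1$, and all other $c$ vanish. These are the data $\mathcal D_\emptyset(-1,1)$.
\item For $i=s\in T$: mutation at $s$, where $c_s=1$, gives $f_{Y_s}=1$, $c_{Y_s}=-1$ and passes $1$ on to the in-neighbor $0$, so $c_L=1$; all other $f$ and $c$ vanish. These are the data $\mathcal D_{\{s\}}(0,1)$.
\end{itemize}

\emph{Filling.} Apply $B_1,\dots,B_m$ in this order, and call the resulting standard seed $S_0$. By Lemma~\ref{lem:B}(i), for $i=0$ and $i=\infty$ each move adds an element to $\Delta$ and raises $p$ by one. For $i=s$ the same holds for the $m-1$ moves $B_t$ with $t\neq s$, while $B_s$ removes $s$ and lowers $q$ by one. The $i$-data of $S_0$ are thus $\mathcal D_T(m,0)$, $\mathcal D_T(m-1,1)$ and $\mathcal D_{T\setminus\{s\}}(m-1,0)$. Every row now has $h\ge m-1$, and the parameters $q\in\{0,1\}$ nearly agree, so the plateaus of the different rows overlap.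

\emph{Chain.} For $j\in\mathbb Z$ let $S_j=A^{-j}S_0$. By Lemma~\ref{lem:A} its $i$-data are
\begin{equation}\label{eq:Sj}
\begin{array}{ll}
\mathcal D_T(m-j,\,j)&(i=0),\\
\mathcal D_T(m-j-1,\,j+1)&(i=\infty),\\
\mathcal D_{T\setminus\{s\}}(m-j-1,\,j)&(i=s\in T).
\end{array}
\end{equation}
The variables at $Y_1,\dots,Y_m$, which we denote by the same letters, do not depend on $j$. Let $W_j$ be the low variable of $S_j$. As $S_{j-1}=AS_j$, the high variable of $S_j$ is $W_{j-1}$.

\emph{End.} Mutate $S_j$ at $Y_1,\dots,Y_m$. A mutation at $Y_t$ creates or cancels arrows only among $L$, $H$ and the frozen vertices, so it changes neither the arrows at another $Y_s$ nor the variables at the neighbors of $Y_s$. Hence the variable $V_{j,t}$ that appears at $Y_t$ is the one obtained from $S_j$ by the single mutation at $Y_t$, and Lemma~\ref{lem:B}(ii) applies to it. Let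
\[
Z_j=\{W_j,W_{j-1},V_{j,1},\dots,V_{j,m}\}.
\]
The columns of $W_j$ and $W_{j-1}$ in the table are the values $f_L=\varphi(p,q)$ and $f_H=\varphi(p+1,q-1)$ for the data \eqref{eq:Sj}. In the column of $V_{j,t}$ we have $t\in\Delta$, hence the value $\varphi(p,q-1)$, in the rows $0$, $\infty$ and $s\ne t$; and $t\notin\Delta$, hence the value $\varphi(p+1,q)$, in the row $s=t$. This is the table of Theorem~\ref{thm:B}(1).
\end{proof}

\section{Comparing the clusters}\label{sec:compare}

\subsection*{The $F$-matrices}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]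
Every entry of the table has the form $\varphi(p,q)$ with $p\ge m-j-1$ and $q\ge j-1$. If $2\le j\le m-2$, then $p,q\ge1$ and the entry equals $p+q-2$ by \eqref{eq:excess}. The table then reads
\begin{equation}\label{eq:plateau}
\begin{array}{c|c|c|l}
\text{row}&W_j&W_{j-1}&V_{j,t}\\ \hline
0,\ \infty&m-2&m-2&m-3\\
s\in T&m-3&m-3&m-2\ \text{ if } s=t,\quad m-4\ \text{ if } s\ne t
\end{array}
\end{equation}
and does not depend on $j$.

For the converse we need invariants of the $F$-matrix under column permutations, and two row sums suffice. The sum of row $0$ of $F_{Z_j}$ is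
\[
r(j)=\varphi(m-j,j)+\varphi(m-j+1,j-1)+m\,\varphi(m-j,j-1),
\]
and the table shows that the sum of row $\infty$ is $r(j+1)$. By \eqref{eq:excess},
\[
r(j)=2(m-2)+m(m-3)+(m+1)[2-j]_++[1-j]_++(m+1)[j-m+1]_++[j-m]_+ .
\]
Hence $\delta(j)=r(j+1)-r(j)$ equals $-(m+2)$ for $j\le0$, $-(m+1)$ for $j=1$, $0$ for $2\le j\le m-2$, $m+1$ for $j=m-1$, and $m+2$ for $j\ge m$. Thus $\delta$ is nondecreasing and vanishes exactly for $2\le j\le m-2$. Let $j<j'$ and $F_{Z_j}=F_{Z_{j'}}$. Then $r(j)=r(j')$ and $r(j+1)=r(j'+1)$, so $\delta(j)=\delta(j')$, and by monotonicity $\delta$ is constant on $\{j,\dots,j'\}$. Therefore $0=r(j')-r(j)=(j'-j)\,\delta(j)$, which gives $\delta(j)=\delta(j')=0$ and $2\le j,j'\le m-2$.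
\end{proof}

\subsection*{The cluster variables}
On the plateau the $f$-vectors cannot tell the $W_j$ apart, so we need another test. We evaluate the variables at a positive point, where the chain becomes a numerical recursion.

\begin{lemma}\label{lem:distinct}
If $j\ne j'$, then $W_j\ne W_{j'}$, and $V_{j,t}\ne V_{j',t}$ for every $t\in T$.
\end{lemma}

\begin{proof}
Let $j<j'$. The cluster $\{W_j,W_{j-1},Y_1,\dots,Y_m\}$ of $S_j$ and the $y_i$ are algebraically independent generators of $\mathcal F$, and by \eqref{eq:exchange} every cluster variable is a subtraction-free rational function of them. Each cluster variable therefore has a well-defined positive value at the point $W_{j-1}=1$, $W_j=2$, $Y_t=1$, $y_i=1$; we denote values by lowercase letters. The exchange relations at the high vertex and at the vertex $Y_t$ of $S_l$ read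
\[
W_{l-1}W_{l+1}=M_1\prod_{t}Y_t+M_2W_l^2,\qquad Y_tV_{l,t}=M_3W_l+M_4W_{l-1},
\]
with monomials $M_1,\dots,M_4$ in $y$. Hence $w_{l-1}w_{l+1}=1+w_l^2$ and $v_{l,t}=w_l+w_{l-1}$ for all $l$. The first equation gives $w_{l+1}/w_l>w_l/w_{l-1}$, and $w_j/w_{j-1}=2$, so $w_{j-1}<w_j<w_{j+1}<\cdots$. It follows that $w_j<w_{j'}$ and $v_{j,t}<v_{j',t}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
Let $2\le j<j'\le m-2$ and suppose $Z_j=Z_{j'}$. Then $W_{j'}\in Z_j$. By \eqref{eq:plateau} the $f$-vector of $W_{j'}$ has the entry $m-2$ in row $0$, while that of each $V_{j,t}$ has the entry $m-3$. So $W_{j'}\in\{W_j,W_{j-1}\}$, which contradicts Lemma~\ref{lem:distinct}.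
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Theorem~\ref{thm:B}(2) and (3), the clusters $Z_2,\dots,Z_{m-2}$ are pairwise distinct and have the same $F$-matrix. The quiver $Q_m$ is connected and has $m+2$ vertices, and $m+2$ takes every value $n\ge7$ as $m$ runs through the integers $m\ge5$.

Let $m=5$; it remains to write the construction of $Z_2$ and $Z_3$ in terms of vertices. After the mutations $1,\dots,5$ we have $(L,H)=(0,\infty)$ and $Y_t=t$. The move $B_t$ mutates at $t,L,H$, after which $t$ is the new $L$, the old $L$ is the new $H$, and the old $H$ is the new $Y_t$. So $B_1,\dots,B_5$ are the mutations $1,0,\infty$; $2,1,0$; $3,2,1$; $4,3,2$; $5,4,3$, and at the end $(L,H)=(5,4)$ and $Y_1,\dots,Y_5$ are at $\infty,0,1,2,3$. Successive moves $A^{-1}$ mutate at $4,5,4,\dots$. Thus the two sequences in the theorem lead to $Z_2$ and $Z_3$, and the matrix is \eqref{eq:plateau} for $m=5$.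
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(4)]
Let $Q$ be the disjoint union of $r$ copies of $Q_9$; it has $11r$ vertices. A mutation at a vertex of one copy involves only arrows and variables of that copy. Hence, choosing one of the $6$ clusters $Z_2,\dots,Z_7$ in each copy and performing the corresponding mutation sequences one after the other, we obtain a cluster of $\mathcal A(Q)$ that is the union of the chosen clusters. The variables of a copy involve only the $x_v,y_v$ of that copy. So the $F$-matrix of the union is block diagonal with $r$ blocks \eqref{eq:plateau} for $m=9$, whatever the choices. For the same reason, and since cluster variables are not constant, the union determines which of its elements belong to which copy, and so it determines the choices. This gives $6^r$ distinct clusters with the same $F$-matrix.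
\end{proof}

\begin{remark}[The role of $m$]
Lemmas~\ref{lem:A} and~\ref{lem:B} hold for all $m\ge0$. The condition $m\ge4$ makes the range $2\le j\le m-2$ nonempty, and $m\ge5$ gives it at least two elements. For $m=4$, Theorem~\ref{thm:B}(2) says that the $F$-matrices of the $Z_j$ are pairwise different, so this family gives no counterexample in rank $6$. Still, the cluster $Z_2$ of $\mathcal A(Q_4)$ contains the two variables $W_2\ne W_1$ with the same nonzero $f$-vector $(2,2,1,1,1,1)$.
\end{remark}

\begin{remark}[Near and distant coincidences]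
The clusters $\{W_j,W_{j-1},Y_1,\dots,Y_m\}$ of the seeds $S_j$ with $2\le j\le m-2$ also share one $F$-matrix, because the $Y_t$ do not depend on $j$ and the columns of $W_j,W_{j-1}$ are those of \eqref{eq:plateau}. They are pairwise distinct: for $j<j'$, the variable $W_{j'}$ differs from $W_j$ and $W_{j-1}$ by Lemma~\ref{lem:distinct}, and from each $Y_t$ because $W_{j'}$ and $Y_t$ sit at different vertices of $S_{j'}$. So a single mutation, from $S_j$ to $S_{j+1}$, can change the cluster and preserve the $F$-matrix. By contrast, for $2\le j<j'\le m-2$ the clusters $Z_j$ and $Z_{j'}$ have at most one variable in common. Indeed, $V_{j,t}\ne V_{j',t}$ by Lemma~\ref{lem:distinct}; the $f$-vectors in \eqref{eq:plateau} separate $V_{j,t}$ from $V_{j',s}$ for $s\ne t$ (row $t$) and separate the $V$'s from the $W$'s (row $0$); and $\{W_j,W_{j-1}\}$ and $\{W_{j'},W_{j'-1}\}$ share at most one element.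
\end{remark}

\begin{thebibliography}{9}
\bibitem{GY}
Yasuaki Gyoda and Toshiya Yurikusa, \emph{$F$-matrices of cluster algebras from triangulated surfaces}, arXiv:1902.09317 (2019).
\end{thebibliography}
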